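\title{Return times of long random walk bridges on transitive graphs}

\begin{abstract}
Consider simple random walk on a transient transitive graph, conditioned to be back at its starting point at time $n$. We prove that, as $n\to\infty$, the return times near the beginning and near the end of the time interval converge jointly, in total variation, to two independent renewal sequences, each stopped after a geometric number of steps, whose step law is the first return law tilted by the spectral radius. This confirms a conjecture posed in \cite{Tang}. The result holds for every symmetric, finite-range, transitive random walk whose first return generating function is less than $1$ at the inverse spectral radius; unimodularity is not used. The main step is to show that the conditioned walk does not return in the middle of the time interval.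
\end{abstract}

\section{Introduction}

\subsection{The problem}

Let $G=(V,E)$ be an infinite, connected, locally finite graph that is transitive: for any two vertices some automorphism of $G$ maps one to the other. Fix a vertex $o$, let $(X_n)_{n\ge0}$ be simple random walk started at $X_0=o$, and assume that the walk is transient. Let
\[
u_n=\mathbb P[X_n=o],\qquad f_n=\mathbb P[X_n=o,\ X_k\ne o\text{ for }1\le k<n]
\]
be the return and first return probabilities, and put
\[
U(z)=\sum_{n\ge0}u_nz^n,\qquad F(z)=\sum_{n\ge1}f_nz^n,\qquad \rho=\limsup_{n\to\infty}u_n^{1/n},\qquad F_*=F(\rho^{-1}).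
\]
The number $\rho\in(0,1]$ is the spectral radius. The period $\mathsf d=\gcd\{n\ge1:u_n>0\}$ is $1$ or $2$, because $u_2>0$. It is known that $F_*<1$ for every transient transitive graph; for $\rho=1$ this is the definition of transience.

We condition the walk on $X_n=o$, with $\mathsf d\mid n$ and $n$ large, and ask when this bridge visits $o$. The natural way to record the visits is from both ends. Let $s_1<\dots<s_\alpha$ be the integers $k\in(0,n/2]$ with $X_k=o$, let $l_1<\dots<l_\beta$ be the integers $k\in(0,n/2]$ with $X_{n-k}=o$, and set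
\[
\mathsf V_n=\big((s_1,\dots,s_\alpha,0,0,\dots),\,(l_1,\dots,l_\beta,0,0,\dots)\big).
\]
Next let $(\xi_i)_{i\ge1}$ be i.i.d.\ with $\mathbb P[\xi_i=k]=f_k\rho^{-k}/F_*$, let $T_j=\xi_1+\dots+\xi_j$, and let $L$ be independent of $(\xi_i)$ with $\mathbb P[L=m]=(1-F_*)F_*^m$ for $m\ge0$. Put
\[
\mathsf V_\infty=\big((T_1,\dots,T_L,0,0,\dots),\,(\hat T_1,\dots,\hat T_{\hat L},0,0,\dots)\big),
\]
where the second sequence is an independent copy of the first. The conjecture posed in \cite{Tang} is that on every transient transitive graph the law of $\mathsf V_n$ conditioned on $X_n=o$ converges to the law of $\mathsf V_\infty$ as $n\to\infty$ along multiples of $\mathsf d$.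

\subsection{Why this is the natural guess}

Write $\bar u_n=u_n\rho^{-n}$ and $\bar f_n=f_n\rho^{-n}$. For $0=t_0<t_1<\dots<t_m=n$, the conditional probability given $X_n=o$ that the returns to $o$ up to time $n$ are exactly $t_1,\dots,t_m$ equals $\prod_i f_{t_i-t_{i-1}}/u_n=\prod_i\bar f_{t_i-t_{i-1}}/\bar u_n$. On the other hand $\mathbb P[L=m,\ T_i=t_i\text{ for }i\le m]=(1-F_*)\prod_i\bar f_{t_i-t_{i-1}}$. So the return times of the bridge have exactly the law of $(T_1,\dots,T_L)$ conditioned on $T_L=n$.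

The sequence $\bar u_n$ has no exponential decay, by the definition of $\rho$. For a random sum with such a tail one expects that the cheapest way to be large is through one large summand, while the other summands keep their law. If that is so, the bridge makes a few short excursions from $o$, one excursion of length about $n$, and again a few short ones. A configuration with $j$ short excursions before and $j'$ after the long one has weight about $F_*^jF_*^{j'}\bar f_n$. Hence $j$ and $j'$ should be independent and geometric, which is the conjecture, and summing over $j,j'$ suggests $u_n\approx f_n/(1-F_*)^2$.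

\subsection{The result}

We work with a class of walks that contains simple random walk on transitive graphs.

\medskip\noindent\textbf{Hypothesis (H).} The set $V$ is countably infinite. The kernel $P$ is a Markov kernel on $V$ that is symmetric ($P(x,y)=P(y,x)$), irreducible, of finite range (for each $x$ there are finitely many $y$ with $P(x,y)>0$), and invariant under a group of permutations acting transitively on $V$.

\medskip
For such $P$ let $(X_n)$ be the chain started at $o$, write $p_n(x,y)=P^n(x,y)$, and define $u_n$, $f_n$, $U$, $F$, $\rho$, $F_*$, $\mathsf d$, $\mathsf V_n$ and (if $F_*<1$) $\mathsf V_\infty$ as above. Again $u_2=\sum_yP(o,y)^2>0$, so $\rho>0$, $F_*>0$ and $\mathsf d\in\{1,2\}$. Sorting returns by the number of excursions gives $U(z)=\sum_{j\ge0}F(z)^j$ in $[0,\infty]$ for every $z\ge0$. Thus $F_*<1$ if and only if $\sum_n\bar u_n<\infty$, and then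
\begin{equation}\label{eq:U}
\sum_{n\ge0}\bar u_n=U(\rho^{-1})=\frac1{1-F_*}.
\end{equation}

\begin{theorem}\label{thm:main}
Assume \textup{(H)} and $F_*<1$. As $n\to\infty$ with $\mathsf d\mid n$:
\begin{itemize}
\item[(i)] $u_{n-\mathsf d}/u_n\to\rho^{-\mathsf d}$.
\item[(ii)] We have
\begin{equation}\label{eq:S}
\lim_{K\to\infty}\ \limsup_{n}\sum_{K\le k\le n-K}\frac{u_ku_{n-k}}{u_n}=0;\tag{S}
\end{equation}
equivalently, $\sum_{k=0}^nu_ku_{n-k}/u_n\to2U(\rho^{-1})$.
\item[(iii)] $f_n/u_n\to(1-F_*)^2$.
\item[(iv)] The conditional law of $\mathsf V_n$ given $X_n=o$ converges in total variation to the law of $\mathsf V_\infty$.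
\end{itemize}
\end{theorem}

A transitive graph is regular, so its simple random walk is symmetric and satisfies (H) with the automorphism group; if the graph is transient, then $F_*<1$ by the known fact quoted above. Hence part (iv) proves the conjecture. Unimodularity of the group is not used.

Since $u_ku_{n-k}/u_n=\mathbb P[X_k=o\mid X_n=o]$, the sum in \eqref{eq:S} is the expected number of visits of the bridge to $o$ during $[K,n-K]$. So \eqref{eq:S} is the statement that there is only one long excursion, and it is the heart of the theorem.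

\subsection{Examples}

\begin{example}[Regular trees]\label{ex:tree}
Let $G$ be the regular tree of degree $m\ge3$. The distance of $X_n$ from $o$ goes from $0$ to $1$ with probability $1$, and from $j\ge1$ up with probability $(m-1)/m$ and down with probability $1/m$. A first return at time $2k$ consists of a step up, a path of length $2k-2$ from $1$ to $1$ that avoids $0$, and a step down. With the Catalan numbers $C_j=\binom{2j}{j}/(j+1)$ this gives $f_{2k}=C_{k-1}(m-1)^{k-1}m^{1-2k}$. For $z_*=m/(2\sqrt{m-1})$ we get $f_{2k}z_*^{2k}=\frac m{m-1}C_{k-1}4^{-k}$. The series $\sum_jC_jx^j$ has radius of convergence $1/4$ and value $2$ at $x=1/4$, so $F(z_*)=\frac m{2(m-1)}<1$ and $F(z)=\infty$ for $z>z_*$. Since $U=\sum_jF^j$, the radius of convergence of $U$ is $z_*$. Therefore $\rho=1/z_*$, $F_*=\frac m{2(m-1)}$, and $\mathbb P[\xi_i=2k]=2C_{k-1}4^{-k}$ does not depend on $m$. For $m=3$ the theorem says that $f_n/u_n\to1/16$ and that the number of returns near each end of a long bridge is asymptotically geometric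 with mean $3$.
\end{example}

\begin{example}[The hypothesis $F_*<1$]\label{ex:Z}
Consider the walk on $\mathbb Z$ with steps $+1$ and $-1$ of probabilities $p$ and $1-p$, where $0<p<1$. Then $u_{2k}=\binom{2k}k(p(1-p))^k$, so $\rho=2\sqrt{p(1-p)}$ and $\bar u_{2k}=\binom{2k}k4^{-k}$. From $\sum_k\bar u_{2k}x^k=(1-x)^{-1/2}$ we read off $F_*=1$ and, by squaring, $\sum_{k=0}^n\bar u_{2k}\bar u_{2n-2k}=1$. As $\bar u_{2n}\to0$, the expected number of visits of the bridge tends to infinity and \eqref{eq:S} fails. For $p=1/2$ the walk satisfies (H). For $p\ne1/2$ it is transient but not symmetric.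
\end{example}

If $\bar u_n$ is regular, \eqref{eq:S} is elementary. If, for instance, $\bar u_{n-k}\le C\bar u_n$ for all $k\le n/2$ (with $\mathsf d\mid k,n$), as happens when $\bar u_n$ is comparable to a power of $n$, then the sum in \eqref{eq:S} is at most $2C\sum_{k\ge K}\bar u_k$. Under (H) alone we have no such regularity at hand. The spectral theorem tells us that $\bar u_{2k}$ is the moment sequence of a measure on $[0,1]$ whose support contains $1$, and $F_*<1$ tells us that it is summable. The next example shows that these two properties do not suffice.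

\begin{example}[A summable moment sequence violating \eqref{eq:S}]\label{ex:moment}
Let $t_j=1-2^{-j}$ and $p_1=1/4$. Given $p_j$, choose an integer $n_j\ge j/p_j$ with $(t_{j-1}/t_j)^{n_j}\le p_j$ and put $p_{j+1}=\min(4^{-j-1},\frac12p_jt_j^{n_j})$. Let $c_k=\sum_{j\ge1}p_jt_j^k$. Then $c_k^{1/k}\to1$ and $\sum_kc_k=\sum_jp_j2^j\le1$. For $n=n_j$ the terms $i<j$ of $c_n$ sum to at most $t_{j-1}^n\le p_jt_j^n$, and the terms $i>j$ to at most $2p_{j+1}\le p_jt_j^n$. So $c_n\le3p_jt_j^n$, while $c_kc_{n-k}\ge p_j^2t_j^n$. Hence $\sum_{K\le k\le n-K}c_kc_{n-k}/c_n\ge(n_j-2K)p_j/3\ge(j-2K)/3$, which tends to infinity with $j$.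
\end{example}

So the proof of \eqref{eq:S} must use the walk and not only the sequence $(u_n)$.

\subsection{Plan of the proof}

Section~\ref{sec:ratio} proves part (i), and Section~\ref{sec:renewal} derives (iii) and (iv) from (i) and \eqref{eq:S}. The rest of the paper proves \eqref{eq:S} by contradiction. Section~\ref{sec:window} shows that a failure of \eqref{eq:S} always looks like Example~\ref{ex:moment}: there are long time windows on which the return probabilities are nearly geometric, with a rate slightly below the spectral radius. Section~\ref{sec:damping} sums the transition kernels over such a window with two weights $z_1^k\le z_2^k$ and explains, in a model case, how the trivial inequality $z_1\le z_2$ leads to a contradiction. Sections~\ref{sec:nonamen} and~\ref{sec:amen} carry this out, by different arguments, for $\rho<1$ and for $\rho=1$.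

\section{The ratio limit}\label{sec:ratio}

A symmetric Markov kernel $P$ defines a self-adjoint operator on $\ell^2(V)$ of norm at most $1$. By the spectral theorem there is a probability measure $\mu$ on $\operatorname{spec}P\subset[-1,1]$ with $\langle\delta_o,\varphi(P)\delta_o\rangle=\int\varphi\,d\mu$ for all continuous $\varphi$; in particular $u_n=\int t^n\,d\mu(t)$. By transitivity $p_n(x,x)=u_n$ for all $x$, so every $\delta_x$ has the same spectral measure $\mu$. It follows that $\operatorname{spec}P=\operatorname{supp}\mu$: if $t_0\notin\operatorname{supp}\mu$, take a continuous $\varphi$ that vanishes on $\operatorname{supp}\mu$ with $\varphi(t_0)=1$; then $\|\varphi(P)\delta_x\|^2=\int\varphi^2d\mu=0$ for all $x$, so $\varphi(P)=0$ and $t_0\notin\operatorname{spec}P$. Consequently $\|P\|=\max\{|t|:t\in\operatorname{supp}\mu\}=\lim_ku_{2k}^{1/2k}$, and since $u_n\le\|P\|^n$, this number is $\rho$.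

Put
\[
v_k=u_{2k},\qquad \bar v_k=v_k\rho^{-2k},\qquad r_k=v_k/v_{k+1}.
\]

\begin{lemma}\label{lem:logconvex}
Assume \textup{(H)}. The sequence $(r_k)$ is nonincreasing with $r_0=1/u_2$ and limit $\rho^{-2}$. The sequence $(\bar v_k)$ is nonincreasing.
\end{lemma}

\begin{proof}
We have $v_k\ge u_2^k>0$, and the Cauchy--Schwarz inequality for $v_k=\int t^{2k}d\mu$ gives $v_{k+1}^2\le v_kv_{k+2}$, that is, $r_{k+1}\le r_k$. Since $v_k^{-1}=r_0\cdots r_{k-1}$ and $v_k^{1/k}\to\rho^2$, the limit of $r_k$ is $\rho^{-2}$. Finally $\bar v_{k+1}/\bar v_k=1/(\rho^2r_k)\le1$.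
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(i)]
If $\mathsf d=2$ this is Lemma~\ref{lem:logconvex}. Let $\mathsf d=1$. The difficulty is that $\mu$ may charge negative numbers, and we show that it stays away from $-\rho$. If $S$ is a bounded self-adjoint operator with nonnegative entries, then $|\langle\varphi,S\varphi\rangle|\le\langle|\varphi|,S|\varphi|\rangle$, so $\|S\|=\sup\operatorname{spec}S$. Choose an odd $m$ with $\epsilon:=u_m>0$. Since $P^m(x,x)=\epsilon$ for all $x$, the operator $S=P^m-\epsilon I$ has nonnegative entries, and so $\|S\|=\sup\operatorname{spec}S\le\rho^m-\epsilon$. Hence $\operatorname{spec}P^m\subset[2\epsilon-\rho^m,\rho^m]$. As $t\mapsto t^m$ is increasing, $\operatorname{spec}P\subset[-\rho',\rho]$ for some $\rho'\in[0,\rho)$, and $\|P\|=\rho$ forces $\rho\in\operatorname{supp}\mu$.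

Let $u_n^+=\int_{[0,\rho]}t^nd\mu$. Then $|u_n-u_n^+|\le\rho'^{\,n}$, while $u_n^+\ge\mu([t,\rho])\,t^n$ with $\mu([t,\rho])>0$ for every $t\in(\rho',\rho)$. So $u_n/u_n^+\to1$ and $(u_n^+)^{1/n}\to\rho$. As in Lemma~\ref{lem:logconvex}, $u_{n+1}^+/u_n^+$ is nondecreasing, so it tends to $\rho$, and hence so does $u_{n+1}/u_n$.
\end{proof}

The hypothesis $F_*<1$ was not used in this section.

\section{From (S) to the limit law}\label{sec:renewal}

Part (i) says that $\bar u_{n-k}/\bar u_n\to1$ for each fixed $k\in\mathsf d\mathbb Z$. Therefore the terms with $k<K$ or $k>n-K$ in $\sum_{k=0}^nu_ku_{n-k}/u_n$ sum, in the limit, to $2\sum_{k<K}\bar u_k$, which tends to $2U(\rho^{-1})$ as $K\to\infty$. This proves the equivalence stated in part (ii).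

\begin{proposition}\label{prop:renewal}
Assume \textup{(H)}, $F_*<1$ and \eqref{eq:S}. Then parts \textup{(iii)} and \textup{(iv)} of Theorem~\ref{thm:main} hold.
\end{proposition}

\begin{proof}
\emph{Part (iii).} We do not know in advance that the ratios $f_{n-k}/f_n$ converge, so we pass to subsequences and identify the limit by a deconvolution. Regard $\bar u$ and $\bar f\le\bar u$ as sequences on $\mathsf d\mathbb Z$ that vanish at negative indices, with $\bar f_0=0$. Both are summable by \eqref{eq:U}, and the renewal equation $u_n=\sum_{k=1}^nf_ku_{n-k}$ $(n\ge1)$ reads $(\delta_0-\bar f)*\bar u=\delta_0$.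

Let $n_\nu\to\infty$ in $\mathsf d\mathbb Z$. By a diagonal argument we may pass to a subsequence along which $c_m=\lim_\nu f_{n_\nu+m}/u_{n_\nu+m}\in[0,1]$ exists for all $m\in\mathsf d\mathbb Z$. Fix $m$ and $K$, and let $n=n_\nu+m>2K$. On the event that $X_n=o$ and $X_k\ne o$ for $K\le k\le n-K$, let $i$ be the last visit to $o$ before time $K$ and $n-j$ the first visit after time $n-K$. This decomposition and a union bound give
\[
u_n-\sum_{K\le k\le n-K}u_ku_{n-k}\ \le\ \sum_{0\le i,j<K}u_i\,f_{n-i-j}\,u_j\ \le\ u_n.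
\]
Divide by $u_n$. For $i,j\in\mathsf d\mathbb Z$,
\[
\frac{u_iu_jf_{n-i-j}}{u_n}=\bar u_i\bar u_j\cdot\frac{f_{n-i-j}}{u_{n-i-j}}\cdot\frac{\bar u_{n-i-j}}{\bar u_n}\longrightarrow\bar u_i\bar u_j\,c_{m-i-j}\qquad(\nu\to\infty),
\]
and the other terms vanish. Letting $K\to\infty$ and using \eqref{eq:S} we get $\sum_{i,j\ge0}\bar u_i\bar u_jc_{m-i-j}=1$ for every $m$, that is, $\bar u*\bar u*c\equiv1$. Since $c$ is bounded and the other sequences are summable, we may convolve with $(\delta_0-\bar f)*(\delta_0-\bar f)$. The left side becomes $c$, and the right side the constant $(1-F_*)^2$. In particular $c_0=(1-F_*)^2$, and as $(n_\nu)$ was arbitrary, (iii) follows.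

\emph{Part (iv).} All $\mathsf V_n$ and $\mathsf V_\infty$ take values in the countable set of pairs $(s,l)$ of finite increasing sequences $0<s_1<\dots<s_a$ and $0<l_1<\dots<l_b$ padded with zeros. Fix such a pair, put $s_0=l_0=0$, and let $n>2\max(s_a,l_b)$. On $\{X_n=o\}$ the event $\mathsf V_n=(s,l)$ says that the visits to $o$ in $(0,n)$ are exactly the times $s_i$ and $n-l_j$. Hence
\[
\mathbb P[\mathsf V_n=(s,l)\mid X_n=o]=\prod_{i=1}^a\bar f_{s_i-s_{i-1}}\prod_{j=1}^b\bar f_{l_j-l_{j-1}}\cdot\frac{\bar f_{n-s_a-l_b}}{\bar u_n}.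
\]
If $\mathsf d$ divides all increments, the last factor tends to $(1-F_*)^2$ by (i) and (iii); otherwise the products vanish. In both cases the limit is $(1-F_*)\prod_i\bar f_{s_i-s_{i-1}}\cdot(1-F_*)\prod_j\bar f_{l_j-l_{j-1}}$, which is $\mathbb P[\mathsf V_\infty=(s,l)]$ because $\mathbb P[L=a]\,F_*^{-a}=1-F_*$. By Scheff\'e's lemma, pointwise convergence of probability mass functions on a countable set to a probability mass function implies convergence in total variation.
\end{proof}

\section{What a failure of (S) looks like}\label{sec:window}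

From now on (H) and $F_*<1$ are assumed, and the goal is \eqref{eq:S}.

\subsection{Reduction to even times}

Log-convexity and positive semidefiniteness are available at even times, so we first reduce to
\begin{equation}\label{eq:Sprime}
\lim_{K\to\infty}\ \limsup_{n\to\infty}\sum_{K\le k\le n-K}\frac{v_kv_{n-k}}{v_n}=0.\tag{S$'$}
\end{equation}

\begin{lemma}\label{lem:even}
\eqref{eq:Sprime} implies \eqref{eq:S}.
\end{lemma}

\begin{proof}
Let $\mathsf d\mid n$, $K\le k\le n-K$, and put $n'=\lfloor n/2\rfloor$, $k'=\lfloor k/2\rfloor$, $K'=\lfloor K/2\rfloor$. Since $|t|\le1$ on $\operatorname{supp}\mu$, we have $u_j\le v_{\lfloor j/2\rfloor}$ for all $j$. For any $j\le n$, $\lfloor(n-j)/2\rfloor$ equals $n'-\lfloor j/2\rfloor$ or $n'-\lfloor j/2\rfloor-1$. With $j=k$ and $r_i\le1/u_2$ this gives $u_{n-k}\le u_2^{-1}v_{n'-k'}$; with $j=K$ it gives $K'\le k'\le n'-K'$. Also $u_n\ge\frac\rho2v_{n'}$ for large $n$: for even $n$ because $u_n=v_{n'}$, for odd $n$ (when $\mathsf d=1$) by part (i). Each $k'$ comes from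 at most two values of $k$, so the sum in \eqref{eq:S} is at most $\frac4{\rho u_2}\sum_{K'\le k'\le n'-K'}v_{k'}v_{n'-k'}/v_{n'}$.
\end{proof}

Let $V_0=\{x:p_{2k}(o,x)>0\text{ for some }k\}$, let $Q$ be the restriction of $P^2$ to $V_0$, and let $q_k=Q^k$. We use the following properties.
\begin{itemize}
\item[(Q1)] $Q$ is a symmetric, irreducible Markov kernel of finite range on the infinite set $V_0$.
\item[(Q2)] There is $q_*>0$ such that every positive entry of $Q$ is at least $q_*$.
\item[(Q3)] Each $q_k$ is positive semidefinite on $\ell^2(V_0)$, $q_k(x,x)=v_k$ for all $x$, and $0\le q_k(x,y)\le v_k$.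
\item[(Q4)] $\sum_k\bar v_k<\infty$.
\end{itemize}
For (Q1): $V_0$ is the communication class of $o$ for the symmetric kernel $P^2$, and it is infinite because every point of $V$ lies in $V_0$ or is one $P$-step away from $V_0$, and $P$ has finite range. For (Q2): by transitivity every row of $P^2$ is a rearrangement of the row of $o$, which has finitely many positive entries. For (Q3): $P^{2k}=(P^k)^2$ is positive semidefinite, the diagonal is constant by transitivity, and $q_k(x,y)^2\le q_k(x,x)q_k(y,y)$. Property (Q4) follows from \eqref{eq:U}. Below, transitivity is used only through (Q2) and (Q3), finite range through (Q2), and $F_*<1$ through (Q4).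

\subsection{The window}

The ratio $v_{n-k}/v_n$ is a product of $k$ of the numbers $r_j$ with $j\ge n/2$, all of which are close to $\rho^{-2}$ but larger. A failure of \eqref{eq:Sprime} therefore means that a slight additional tilt $e^{\sigma k}$ of the summable sequence $\bar v_k$ creates a definite amount of mass far out, in a range where the tilted sequence is still decreasing. The next lemma localizes this mass in a window $[K,N]$.

\begin{lemma}\label{lem:window}
Suppose that \eqref{eq:Sprime} fails. Then there are constants $c,C_0>0$, reals $\sigma=\sigma_\nu>0$ and integers $K=K_\nu$, $N=N_\nu$, such that with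
\[
z_0=\rho^{-2}e^{\sigma},\qquad b_k=z_0^kv_k=e^{\sigma k}\bar v_k,\qquad S_m=\sum_{m\le k\le4K}b_k
\]
the following hold, the limits as $\nu\to\infty$ and the inequalities for all large $\nu$:
\begin{itemize}
\item[(a)] $b$ is nonincreasing on $[0,N+1]$, and $b_{N+j}\le e^{\sigma j}b_N$ for $j\ge0$;
\item[(b)] $\sigma\to0$, $\sigma K\to\infty$, $Kb_K\to0$, $N/K\to\infty$, $4K<N$, and $b_N\le4c/N$;
\item[(c)] $c\le\sum_{K\le k\le N}b_k\le2c$;
\item[(d)] $\lim_{m\to\infty}\limsup_\nu S_m=0$, and $\sum_{0\le k\le N}b_k\le C_0$.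
\end{itemize}
\end{lemma}

\begin{proof}
The $\limsup$ in \eqref{eq:Sprime} is nonincreasing in $K$. So if \eqref{eq:Sprime} fails, there are $c>0$ and integers $n_\nu\ge2\nu$ with $\sum_{\nu\le k\le n_\nu-\nu}v_kv_{n_\nu-k}/v_{n_\nu}\ge4c$, and by the symmetry $k\leftrightarrow n_\nu-k$ the terms with $k\le n_\nu/2$ contribute at least $2c$. We suppress $\nu$. Let $N^\circ=\lceil n/2\rceil$, $z_0=r_{N^\circ}$ and $\sigma=\log(\rho^2z_0)$. By Lemma~\ref{lem:logconvex}, $\sigma\ge0$ and $\sigma\to0$. If $\sigma=0$, then $r_j=\rho^{-2}$ for all $j\ge N^\circ$, so $\bar v_j$ is eventually a positive constant, contradicting (Q4); hence $\sigma>0$. For $k\le n/2$ we have $n-k\ge N^\circ$ and $v_{n-k}/v_n=\prod_{j=n-k}^{n-1}r_j\le z_0^k$, so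
\begin{equation}\label{eq:mass}
\sum_{\nu\le k\le N^\circ}b_k\ge2c.
\end{equation}
Since $b_{k+1}/b_k=r_{N^\circ}/r_k$, the sequence $b$ is nonincreasing on $[0,N^\circ+1]$.

The tilt has no effect before time $1/\sigma$, and by (Q4) it cannot create mass until somewhat later. To quantify this, let $k_\nu=\min(\nu,\lfloor1/\sigma\rfloor)\to\infty$, let $\epsilon_\nu=\sum_{k\ge k_\nu}\bar v_k\to0$, let $A_\nu=\frac1{10}\log(1/\epsilon_\nu)\to\infty$, and define $K=\lceil A_\nu/\sigma\rceil$. Then $\sigma K\to\infty$, and $4K\sigma\le5A_\nu$ for large $\nu$, so that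
\begin{equation}\label{eq:nomass}
\sum_{k_\nu\le k\le4K}b_k\le e^{5A_\nu}\epsilon_\nu=\epsilon_\nu^{1/2}\to0.
\end{equation}
Since $k_\nu\le\nu$, \eqref{eq:mass} and \eqref{eq:nomass} give $4K<N^\circ$ and $\sum_{4K<k\le N^\circ}b_k\ge c$. Let $N$ be the least integer with $\sum_{K\le k\le N}b_k\ge c$. Then $N\le N^\circ$, which gives the first half of (a); the second half holds because $\bar v$ is nonincreasing.

For large $\nu$ we have $k_\nu\le1/\sigma\le K/2$. Hence \eqref{eq:nomass} gives $N>4K$ and, by monotonicity, $Kb_K\le2\sum_{K/2\le k\le K}b_k\to0$. By minimality of $N$ the sum in (c) is at most $c+b_N\le c+b_K\le2c$. From $Nb_K\ge c$ we get $N/K\ge c/(Kb_K)\to\infty$, and from $(N-K)b_N\le2c$ and $N-K\ge N/2$ we get $b_N\le4c/N$. For $k\le k_\nu$ we have $b_k\le e\bar v_k$, so $S_m\le e\sum_{k\ge m}\bar v_k+\epsilon_\nu^{1/2}$. This gives the first half of (d), and with $m=0$ and (c) also the second.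
\end{proof}

In Sections~\ref{sec:damping}--\ref{sec:amen} we suppose that \eqref{eq:Sprime} fails and fix the data of Lemma~\ref{lem:window}. The symbol $o(1)$ denotes a quantity that tends to $0$ as $\nu\to\infty$ with all other parameters fixed, uniformly in all vertices.

\section{Two dampings}\label{sec:damping}

\subsection{The kernels $g_1$ and $g_2$}

We shall concatenate two paths whose lengths lie in $[K,N]$ and want the result to lie in the window again. So we damp the weights $b_k$ by a factor $e^{-wk}$ that makes lengths above $N/2$ negligible but keeps a definite amount of mass. A second, stronger damping reduces the mass by a prescribed factor $\delta$.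

Fix $D\ge10$ and $\delta\in(0,1/4]$. Let $B(w)=\sum_{K\le k\le N}e^{-wk}b_k$, a continuous function that decreases strictly to $0$. Put $w_2=D/N$, $B_2=B(w_2)$, and let $w_1>w_2$ be defined by $B_1:=B(w_1)=\delta B_2$. For $\iota\in\{1,2\}$ and $l\ge0$ let
\[
z_\iota=z_0e^{-w_\iota},\qquad b_k^{(\iota)}=z_\iota^kv_k=e^{-w_\iota k}b_k\le b_k,
\]
\[
g_\iota=\sum_{K\le k\le N}z_\iota^kq_k,\qquad h_\iota=g_\iota/B_\iota,\qquad g_\iota^{[l]}=z_\iota^lq_l\,g_\iota=\sum_{K+l\le k\le N+l}z_\iota^kq_k.
\]
Thus $z_1<z_2<z_0$. By (Q3) the kernels $h_\iota$ are symmetric and positive semidefinite with $h_\iota(x,x)=1$ and $0\le h_\iota\le1$, and $g_\iota^{[l]}(x,y)\le g_\iota^{[l]}(x,x)=g_\iota^{[l]}(o,o)$.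

\begin{lemma}\label{lem:damping}
Let $\varepsilon_D=12De^{-D/2}$. For large $\nu$:
\begin{itemize}
\item[(a)] $c/(6D)\le B_2\le2c$;
\item[(b)] $\sum_{N/2\le k\le N}b_k^{(2)}\le\varepsilon_DB_2$;
\item[(c)] $w_1\to0$ and $w_2/\sigma\to0$; in particular $z_1,z_2\to\rho^{-2}$;
\item[(d)] $\displaystyle\sup_{0\le l\le1/\sigma}\ \sup_{x,y}\big|g_\iota^{[l]}(x,y)-g_\iota(x,y)\big|=o(1)$ for $\iota=1,2$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The upper bound is Lemma~\ref{lem:window}(c). As $b$ is nonincreasing, its average over $[K,N/D]$ is at least its average over $[K,N]$, so $\sum_{K\le k\le N/D}b_k\ge c\,(N/D-K)/N\ge c/(2D)$ once $K/N\le1/(2D)$. On this range $e^{-w_2k}\ge e^{-1}$, and $2e<6$.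

(b) The sum is at most $2ce^{-D/2}$, and $2c\le12DB_2$.

(c) For fixed $w>0$ we have $B(w)\le b_K/(1-e^{-w})\to0$, while $B_1\ge\delta c/(6D)$; so $w_1<w$ eventually. Also $w_2/\sigma=D/(\sigma N)\le D/(\sigma K)\to0$.

(d) For large $\nu$, $l\le1/\sigma\le K\le N-K$, and $g_\iota^{[l]}-g_\iota=\sum_{N<k\le N+l}z_\iota^kq_k-\sum_{K\le k<K+l}z_\iota^kq_k$. By (Q3) and Lemma~\ref{lem:window}(a),(b), the entries are bounded by
\[
le^{\sigma l}b_N+lb_K\le\frac{4ec}{\sigma N}+\frac{Kb_K}{\sigma K}\to0.\qedhere
\]
\end{proof}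

By (a), $B_1$ and $B_2$ are bounded away from $0$ and $\infty$, so additive errors $o(1)$ are also relative errors $o(1)$. Since $1/\sigma\to\infty$, part (d) covers every fixed $l$. It says that $h_\iota(\cdot,y)$ is an approximate eigenfunction of $Q$ with eigenvalue $1/z_\iota$, even after $1/\sigma$ applications of $Q$.

\subsection{A model case: the flat window}\label{sec:model}

The two arguments that follow are easiest to see when a single eigenvalue governs the window, as in Example~\ref{ex:moment}. Suppose that $z_0^kq_k(x,y)=b\,h(x,y)$ for all $k\in[K,N]$, with $b=c/N$ and $h(x,x)=1$. We neglect $K$ against $N$ and $e^{-wN}$ against $1$, and replace sums by integrals, so that $B(w)=b/w$ and $h_1=h_2=h$. This subsection is a guide only and is not used in the proofs.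

\emph{Counting returns.} Give a loop $x_0=o,x_1,\dots,x_k=o$ the weight $(z_0e^{-w})^k\prod_lQ(x_{l-1},x_l)$, and call this measure $M$. Loops of length $k$ have mass $be^{-wk}$, so $M[1]=B$. Let $Z$ be the number of visits to $o$ that cut the loop into two long pieces. Given the length $k$, the mean of $Z$ is $\sum_tb_tb_{k-t}/b_k=bk$. Therefore $M[Z]=\int be^{-wk}\,bk\,dk=B^2$, and by the Cauchy--Schwarz inequality, applied for each length separately,
\[
M[\zeta^2]\ \ge\ \int be^{-wk}(bk)^2dk=2B^3
\]
for every statistic $\zeta$ that has conditional mean $bk$. The factor $2$ has a combinatorial meaning. Replace $Z$ by an average $\zeta$, over early times $j$, of the number of returns to $x_j$. In $M[\zeta^2]$ a return to $x_i$ and a return to $x_j$, $i<j$, occur in one of two orders. If the loop returns first to $x_j$ and then to $x_i$, it splits into three nested loops and the contribution is $B^3$. In the other order the returns cross, and the contribution is at most $B^3$. For $\rho<1$ we shall modify $\zeta$ so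 that the crossing term almost vanishes. Then $M[\zeta^2]\approx B^3$, a contradiction. When $b_k$ is not flat, the role of the last display is played by the two dampings: $M[1]\approx B$, $M[\zeta]\approx B^2$, $M[\zeta^2]\approx B^3$ make $\zeta$ concentrate at $B_2$ for $w=w_2$, while its normalized mean is $B_1=\delta B_2$ for $w=w_1$, although the latter measure is dominated by the former and has a fraction $\delta$ of its mass.

\emph{Killing at two points.} Let $\rho=1$, fix $x\ne y$, write $h=h(x,y)$, and let the walk be killed at rate $\lambda$ at $x$ and at $y$. Suppose also that paths shorter than $K$ can be ignored, so that the generating function of the walk on $\{x,y\}$ is the matrix $BH$ with $H=\left(\begin{smallmatrix}1&h\\h&1\end{smallmatrix}\right)$. The generating function $G^\lambda$ of the killed walk satisfies the resolvent identity $BH=G^\lambda+\lambda G^\lambda BH$, and solving this $2\times2$ system gives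
\[
G^\lambda(x,y)=\frac{Bh}{(1+\lambda B)^2-(\lambda Bh)^2}.
\]
The left side is a sum of nonnegative terms times $z^k$, so it can only grow when the damping is weakened, that is, when $B$ grows. For $h=1$ the right side is $B/(1+2\lambda B)$, which does grow, and for $h=0$ it is $0$. But for $0<h<1$ it is at most $h/(\lambda^2B(1-h^2))$, which decays as $\lambda B\to\infty$. As $\lambda$ is at our disposal, $h$ must be near $0$ or near $1$. When $\rho=1$, $h(o,\cdot)$ changes by $o(1)$ along each edge, so by connectedness it is near $1$ everywhere. This contradicts the eigenvalue equation, by which the average of $h(o,\cdot)$ after $1/\sigma$ steps is $e^{-1}$.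

\section{The case $\rho<1$}\label{sec:nonamen}

Let $\rho<1$. Fix $\eta=10^{-3}$ and $\delta=1/4$, then $R\ge1$ with $\rho^{4R}\le\eta/2$ and $D\ge10$ with $\varepsilon_D\le\eta$. Integers $m\ge1$ and $J>R$ will be chosen at the end, before $\nu\to\infty$. For large $\nu$ we have $z_2\ge1$, $z_2^{-2R}\le\eta$, $J+R\le K$ and $J+m\le1/\sigma$. Let
\[
\tilde B=\max_{0\le l\le1/\sigma}g_2^{[l]}(o,o),
\]
so that $B_2\le\tilde B=B_2+o(1)$ by Lemma~\ref{lem:damping}(d), and $g_2^{[l]}(x,y)\le\tilde B$ for $l\le J+m$.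

\subsection{Loops and backward passages}

For $\iota=1,2$ let $M_\iota$ be the measure on paths $(x_0,\dots,x_{J+k})$ in $V_0$ with $x_0=x_{J+k}=o$ and $K\le k\le N$ that gives such a path the weight $z_2^Jz_\iota^k\prod_{l=1}^{J+k}Q(x_{l-1},x_l)$. Then $M_1\le M_2$. We write $M_\iota[\cdot]$ for integrals. The first $J$ steps supply the targets, and the remaining $k$ steps make the returns.

Counting returns to single points $x_j$ does not separate the two orders of return. We count instead the times at which the loop traverses a whole segment from $x_{j+R}$ back to $x_j$ in $R$ steps, weighted by the inverse probability of such a passage. For $0\le j\le J-R$ put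
\[
W_j(t)=\frac{\mathbf 1[x_{J+t}=x_{j+R},\ x_{J+t+R}=x_j]}{q_R(x_j,x_{j+R})},\qquad Z_j=\sum_{t=K}^{k-R-K}W_j(t),
\]
\[
\zeta=\frac{z_2^{-2R}}{n_J}\sum_{j=0}^{J-R}Z_j,\qquad n_J=J-R+1.
\]
By symmetry of $q_R$ the weight cancels the backward passage. If the forward and backward passages enclose a loop, then the endpoint $x_{j+R}$ can be summed out with $\sum_{x'}q_R(x,x')=1$: these $2R$ steps cost nothing, and their weight $z_2^{2R}$ is a net gain, which the normalization of $\zeta$ removes. In the crossing order the forward passage becomes part of a long path instead, where $R$ steps cost a factor $z_2^{-R}\approx\rho^{2R}$. This is the only place where $\rho<1$ is needed. On paths of positive weight $q_R(x_j,x_{j+R})\ge q_*^R$ by (Q2), so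
\begin{equation}\label{eq:Wbound}
W_j(t)\le q_*^{-R}\,\mathbf 1[x_{J+t}=x_{j+R}].
\end{equation}

\begin{lemma}\label{lem:first}
$M_\iota[1]=B_\iota+o(1)$ for $\iota=1,2$. Moreover $M_1[\zeta]\le B_1^2+o(1)$ and $M_2[\zeta]\ge(1-2\eta)B_2^2-o(1)$.
\end{lemma}

\begin{proof}
We have $M_\iota[1]=\sum_{K\le k\le N}z_2^Jz_\iota^kv_{J+k}=(z_2/z_\iota)^Jg_\iota^{[J]}(o,o)$, and Lemma~\ref{lem:damping}(c),(d) apply.

Fix $j,t,k$, and write $x=x_j$, $x'=x_{j+R}$, $t'=k-t-R$. A path with $W_j(t)\ne0$ goes from $o$ to $x$ in $j$ steps, to $x'$ in $R$ steps, back to $x'$ in $J-j-R+t$ steps, to $x$ in $R$ steps and to $o$ in $t'$ steps. Hence the sum of $W_j(t)\prod_lQ(x_{l-1},x_l)$ over paths of length $J+k$ is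
\[
\sum_{x,x'}q_j(o,x)\,q_R(x,x')\,v_{J-j-R+t}\,\frac{q_R(x',x)}{q_R(x,x')}\,q_{t'}(x,o)=v_{J-j-R+t}\,v_{j+t'},
\]
the sum being over pairs with $q_R(x,x')>0$. The two indices add up to $J+k-2R$, and the constraints are $t,t'\ge K$ and $t+t'+R\le N$. Therefore
\[
z_2^{-2R}M_\iota[Z_j]=\Big(\frac{z_2}{z_\iota}\Big)^{J-2R}\sum_{t,t'\ge K,\ t+t'+R\le N}b^{(\iota)}_{J-j-R+t}\,b^{(\iota)}_{j+t'}.
\]
For $\iota=1$, extending the sum to all $t,t'\in[K,N]$ bounds it by $g_1^{[J-j-R]}(o,o)\,g_1^{[j]}(o,o)=B_1^2+o(1)$. For $\iota=2$, restrict to $t,t'\in[K,(N-R)/2]$. For $0\le l\le J$ the sum $\sum_{K\le t\le(N-R)/2}b_{l+t}^{(2)}$ contains all terms of $B_2$ except possibly those with index in $[K,K+l)$, in $((N-R)/2,N/2)$ or in $[N/2,N]$. So it is at least $B_2-(J+R)b_K-\varepsilon_DB_2$, and the product of two such sums is at least $(1-\eta)^2B_2^2-o(1)$. Average over $j$.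
\end{proof}

\subsection{The second moment}

For $0\le i,j\le J-R$ and a set $\mathcal R$ of nonnegative integers let
\[
\Sigma_{ij}(\mathcal R)=M_2\Big[\sum_{t,\hat t:\ |t-\hat t|\in\mathcal R}W_i(t)W_j(\hat t)\Big],
\]
where $t,\hat t$ range over $[K,k-R-K]$. Then $\Sigma_{ij}=\Sigma_{ji}$, and with $\mathcal R_{<}=[0,K+R)$ and $\mathcal R_{\ge}=[K+R,N]$,
\begin{equation}\label{eq:second}
M_2[\zeta^2]=\frac{z_2^{-4R}}{n_J^2}\Big(\sum_{|i-j|\ge R}\Sigma_{ij}(\mathcal R_\ge)+\sum_{|i-j|<R}\Sigma_{ij}(\mathcal R_\ge)+\sum_{i,j}\Sigma_{ij}(\mathcal R_<)\Big).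
\end{equation}
The first sum, in which the two segments do not overlap and the two backward passages are far apart, is the main term.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.85cm,y=0.85cm]
\draw (0,3)--(13,3);
\draw[line width=2pt] (5,3)--(7,3) (8,3)--(10,3) (11,3)--(13,3);
\foreach \pos/\lab in {0/o,1/x,2/x',3/y,4/y',5/x_J,7/y',8/y,10/x',11/x,13/o}
  {\fill (\pos,3) circle (1.7pt); \node[below] at (\pos,3) {$\lab$};}
\draw (4,3) to[bend left=35] (7,3); \draw (3,3) to[bend left=35] (8,3);
\draw (2,3) to[bend left=35] (10,3); \draw (1,3) to[bend left=35] (11,3);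
\draw (0,0)--(13,0);
\draw[line width=2pt] (5,0)--(7,0) (8,0)--(10,0) (11,0)--(13,0);
\foreach \pos/\lab in {0/o,1/x,2/x',3/y,4/y',5/x_J,7/x',8/x,10/y',11/y,13/o}
  {\fill (\pos,0) circle (1.7pt); \node[below] at (\pos,0) {$\lab$};}
\draw (2,0) to[bend left=35] (7,0); \draw (1,0) to[bend left=35] (8,0);
\draw (4,0) to[bend left=35] (10,0); \draw (3,0) to[bend left=35] (11,0);
\end{tikzpicture}
\caption{A loop at $o$, drawn along the time axis, that traverses two early segments $x\to x'$ and $y\to y'$ backwards at later times. Arcs join times at which the loop is at the same vertex; thick stretches have at least $K$ steps. Top: the later segment is reversed first and the arcs are nested. Bottom: the earlier segment is reversed first and the arcs cross.}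
\label{fig:orders}
\end{figure}

\begin{lemma}\label{lem:separated}
If $|i-j|\ge R$, then $\Sigma_{ij}(\mathcal R_\ge)\le z_2^{4R}(1+\eta)\tilde B^3$.
\end{lemma}

\begin{proof}
Let $i<j$ and write $x,x',y,y'$ for $x_i,x_{i+R},x_j,x_{j+R}$. In both cases below (Figure~\ref{fig:orders}) the two denominators cancel the two backward passages, which leaves the factor $z_2^{2R}$; we also take out the factor $z_2^{2R}$ of the two forward passages.

\emph{Nested order, $\hat t<t$.} After time $J$ the path goes to $y'$ in $\hat t$ steps, to $y$ in $R$ steps, to $x'$ in $t_2=t-\hat t-R$ steps, to $x$ in $R$ steps and to $o$ in $t_3=k-t-R$ steps. The three lengths $\hat t,t_2,t_3$ lie in $[K,N]$ and determine $k,t,\hat t$. For fixed lengths the sum over paths is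
\[
\sum_{x,x',y,y'}q_i(o,x)\,q_R(x,x')\,q_{j-i-R}(x',y)\,q_R(y,y')\,v_{J-j-R+\hat t}\;q_{t_2}(y,x')\,q_{t_3}(x,o).
\]
Summing over $y'$ gives $1$, over $y$ gives $v_{j-i-R+t_2}$, over $x'$ gives $1$, and over $x$ gives $v_{i+t_3}$. The three indices of $v$ add up to $J+k-4R$. Summing over the three lengths in $[K,N]$, the contribution is at most
\[
z_2^{4R}g_2^{[J-j-R]}(o,o)\,g_2^{[j-i-R]}(o,o)\,g_2^{[i]}(o,o)\le z_2^{4R}\tilde B^3.
\]

\emph{Crossing order, $t<\hat t$.} After time $J$ the path goes to $x'$ in $t$ steps, to $x$ in $R$ steps, to $y'$ in $\hat t-t-R$ steps, to $y$ in $R$ steps and to $o$ in $k-\hat t-R$ steps. Summing over the three long lengths in $[K,N]$, the contribution is at most $z_2^{4R}$ times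
\[
\sum_{x,x',y,y'}z_2^iq_i(o,x)\,q_R(x,x')\,z_2^{j-i-R}q_{j-i-R}(x',y)\,q_R(y,y')\;g_2^{[J-j-R]}(y',x')\,g_2(x,y')\,g_2(y,o).
\]
Bound $g_2^{[J-j-R]}(y',x')\le\tilde B$. Then $\sum_{y'}q_R(y,y')g_2(y',x)=z_2^{-R}g_2^{[R]}(y,x)\le z_2^{-R}\tilde B$. What remains is $z_2^{j-R}\sum_yq_j(o,y)g_2(y,o)=z_2^{-R}g_2^{[j]}(o,o)\le z_2^{-R}\tilde B$. So the crossing order contributes at most $z_2^{4R}z_2^{-2R}\tilde B^3\le z_2^{4R}\eta\tilde B^3$.
\end{proof}

The other two sums in \eqref{eq:second} are small for a different reason, the averaging over $j$, and the crude bound \eqref{eq:Wbound} suffices. Pairs with $|i-j|<R$ are a small fraction of all pairs. Two returns that are close in time, to targets $l$ steps apart, force an additional short loop, whose weight is small unless $l$ is small; this is where the summability in Lemma~\ref{lem:window}(d) enters.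

\begin{lemma}\label{lem:other}
The last two sums in \eqref{eq:second} contribute to $M_2[\zeta^2]$ at most
\[
4q_*^{-2R}\Big[\frac{R\tilde B^3}{n_J}+\tilde B^2\Big(\frac{mC_0}{n_J}+S_m\Big)\Big].
\]
\end{lemma}

\begin{proof}
Fix $i\le j$, let $p=i+R$, $p'=j+R$, $l=j-i$. For $r\ge0$ let $E_r^+$ be the $M_2$-integral of the number of pairs $t,\hat t\in[K,k-K]$ with $x_{J+t}=x_p$, $x_{J+\hat t}=x_{p'}$ and $\hat t-t=r$, and let $E_r^-$ be the same with $t-\hat t=r$. By \eqref{eq:Wbound},
\[
\Sigma_{ij}(\mathcal R)\le q_*^{-2R}\sum_{r\in\mathcal R}(E_r^++E_r^-).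
\]
Write $x=x_p$, $y=x_{p'}$. For $E_r^+$ the path visits $o,x,y$, then (after $J-p'$ steps and a long stretch) $x$, then $y$ after $r$ steps, then $o$ after a long stretch. For $E_r^-$ the last two visits are to $y$ and then to $x$. Summing over the two long lengths,
\[
E_r^+\le\sum_{x,y}z_2^pq_p(o,x)\;z_2^lq_l(x,y)\;g_2^{[J-p']}(y,x)\;z_2^rq_r(x,y)\;g_2(y,o),
\]
\[
E_r^-\le\sum_{x,y}z_2^pq_p(o,x)\;z_2^lq_l(x,y)\;g_2^{[J-p']}(y,y)\;z_2^rq_r(y,x)\;g_2(x,o).
\]
In both, $g_2^{[J-p']}\le\tilde B$. In $E_r^+$, bounding $z_2^rq_r\le b_r^{(2)}$ leaves $g_2^{[p']}(o,o)$, and for $r<m$, bounding instead $z_2^lq_l\le b_l^{(2)}$ leaves $g_2^{[p+r]}(o,o)$. In $E_r^-$ the sum over $y$ gives $b_{l+r}^{(2)}$, and then the sum over $x$ gives $g_2^{[p]}(o,o)$. Thus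
\[
E_r^+\le\tilde B^2b_r^{(2)},\qquad E_r^+\le\tilde B^2b_l^{(2)}\quad(r<m),\qquad E_r^-\le\tilde B^2b_{l+r}^{(2)}.
\]

\emph{Overlapping segments.} Here $\sum_{K\le r\le N}(E_r^++E_r^-)\le\tilde B^2\big(B_2+g_2^{[l]}(o,o)\big)\le2\tilde B^3$. There are at most $2Rn_J$ ordered pairs with $|i-j|<R$, and $z_2^{-4R}\le1$. This gives the first term.

\emph{Close returns.} We have $\mathcal R_<\subset[0,2K)$, and for each $l\in[0,n_J)$ there are at most $2n_J$ ordered pairs with $|i-j|=l$. So the contribution is at most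
\[
\frac{2q_*^{-2R}\tilde B^2}{n_J}\sum_{0\le l<n_J}\Big(mb_l+\sum_{m\le r<2K}b_r+\sum_{l\le k<l+2K}b_k\Big).
\]
Here $\sum_lmb_l\le mC_0$, and the middle sum is at most $S_m$ for each $l$. Since $l+2K\le4K<N$, the last sum is at most $C_0$ for $l<m$ and at most $S_m$ for $l\ge m$. The sum over $l$ is therefore at most $2mC_0+2n_JS_m$.
\end{proof}

\subsection{The contradiction}

Divide the bound of Lemma~\ref{lem:other} by $B_2^3$. Since $\tilde B/B_2\to1$ and $1/B_2\le6D/c$, the $\limsup$ over $\nu$ is at most $4q_*^{-2R}\big[R/n_J+(6D/c)(mC_0/n_J+\limsup_\nu S_m)\big]$. By Lemma~\ref{lem:window}(d) we can choose $m$, and then $J$, so that this is less than $\eta$. With Lemma~\ref{lem:separated} we obtain $M_2[\zeta^2]\le(1+2\eta)B_2^3+o(1)$, and with Lemma~\ref{lem:first},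
\[
M_2[(\zeta-B_2)^2]\le(1+2\eta)B_2^3-2(1-2\eta)B_2^3+B_2^3+o(1)=6\eta B_2^3+o(1).
\]
Chebyshev's inequality gives $M_2[\zeta\le B_2/2]\le24\eta B_2+o(1)=0.024\,B_2+o(1)$. Markov's inequality gives $M_1[\zeta>B_2/2]\le2B_1^2/B_2+o(1)$, so that, with $B_1=B_2/4$,
\[
M_1[\zeta\le B_2/2]\ge B_1-\frac{2B_1^2}{B_2}-o(1)=\frac{B_2}8-o(1).
\]
For large $\nu$ this contradicts $M_1\le M_2$. Hence \eqref{eq:Sprime} holds when $\rho<1$.

\section{The case $\rho=1$}\label{sec:amen}

Let $\rho=1$. Now $z_0=e^\sigma$ and $z_1,z_2\to1$, so no fixed $R$ makes $z_2^{-2R}$ small, and we turn to the second argument of Section~\ref{sec:model}. Fix $\delta=10^{-8}$, $\theta=\delta^2/100$, and $D\ge10$ with $\varepsilon_D\le\theta$.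

\subsection{Continuity of $h_\iota$, and clouds}

Since $h_\iota$ is a bounded positive semidefinite operator on $\ell^2(V_0)$, the vectors $\psi_x^{(\iota)}=h_\iota^{1/2}\delta_x$ satisfy $\langle\psi_x^{(\iota)},\psi_y^{(\iota)}\rangle=h_\iota(x,y)$. They are unit vectors, so
\begin{equation}\label{eq:embed}
\|\psi_x^{(\iota)}-\psi_y^{(\iota)}\|^2=2(1-h_\iota(x,y)),\qquad|h_\iota(a,x)-h_\iota(a,y)|\le\|\psi_x^{(\iota)}-\psi_y^{(\iota)}\|.
\end{equation}
Call $x,y\in V_0$ neighbors if $Q(x,y)>0$; this makes $V_0$ a connected, locally finite, infinite graph by (Q1).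

\begin{lemma}\label{lem:neighbors}
$\|\psi_x^{(\iota)}-\psi_y^{(\iota)}\|=o(1)$ uniformly over neighbors $x,y$, for $\iota=1,2$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:damping}(c),(d), $\sum_yQ(x,y)h_\iota(x,y)=z_\iota^{-1}g_\iota^{[1]}(o,o)/B_\iota\to1$, and this number does not depend on $x$. So $\sum_yQ(x,y)(1-h_\iota(x,y))=o(1)$. The terms are nonnegative, and (Q2) gives $1-h_\iota(x,y)=o(1)$ for neighbors.
\end{proof}

In the model computation we ignored short paths. At a single point this is not legitimate: the path of length $0$ alone has weight $1$, while $B_2\le2c$. The remedy is to spread each point over a large ball. Short paths rarely connect a uniform point of the ball to a given vertex, while long paths, by Lemma~\ref{lem:neighbors}, do not distinguish points of the same ball. This step uses that $V_0$ is infinite.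

Let $C_x$ be the ball of radius $r$ about $x$, so $|C_x|\ge r+1$, and let $\pi_x$ be the uniform probability on $C_x$. For a kernel $A$ write $(\pi_xA)(u)=\sum_a\pi_x(a)A(a,u)$, $(A\pi_y)(u)=\sum_{a'}A(u,a')\pi_y(a')$ and $\pi_xA\pi_y=\sum_{a,a'}\pi_x(a)A(a,a')\pi_y(a')$. Let $\Gamma_\iota^n=\sum_{0\le k\le n}z_\iota^kq_k$ and $N'=\lfloor N/2\rfloor$.

\begin{lemma}\label{lem:clouds}
There is $r$ such that for all large $\nu$, all $p,p'\in V_0$, all $u\in C_p$ and $\iota=1,2$:
\begin{itemize}
\item[(a)] $(g_\iota\pi_{p'})(u)\ge B_\iota\,(h_\iota(p,p')-\theta)$;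
\item[(b)] $(\Gamma_\iota^N\pi_{p'})(u)\le B_\iota\min\big(1+\theta,\ h_\iota(p,p')+2\theta\big)$;
\item[(c)] $(\Gamma_2^{N'}\pi_{p'})(u)\ge B_2\,(h_2(p,p')-2\theta)$.
\end{itemize}
\end{lemma}

\begin{proof}
Using $\sum_aq_k(u,a)=1$ for $k<m$ and $q_k\le v_k$ for $k\ge m$, we get for all $u$ and $p'$
\[
(\Gamma_\iota^{K-1}\pi_{p'})(u)\le\frac{me^{\sigma m}}{r+1}+S_m.
\]
Let $\theta'=\theta\delta c/(12D)$. Choose $m$ with $\limsup_\nu S_m<\theta'$ and then $r$ with $m/(r+1)<\theta'$. For large $\nu$ the right side is at most $2\theta'\le\theta B_1\le\theta B_\iota$. With $r$ fixed, Lemma~\ref{lem:neighbors}, the triangle inequality and \eqref{eq:embed} give $|h_\iota(u,a')-h_\iota(p,p')|\le\theta$ for $u\in C_p$, $a'\in C_{p'}$ and large $\nu$. This proves (a), and also (b), because $\Gamma_\iota^N=\Gamma_\iota^{K-1}+g_\iota$ and $h_\iota\le1$. For (c), the entries of $\sum_{N'<k\le N}z_2^kq_k$ are at most $\varepsilon_DB_2\le\theta B_2$ by Lemma~\ref{lem:damping}(b), and $\Gamma_2^{N'}\ge g_2-\sum_{N'<k\le N}z_2^kq_k$.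
\end{proof}

\subsection{Killing on two clouds}

In general $h_1\ne h_2$, and the dichotomy of the model becomes a comparison: points that are moderately close for $h_1$ are extremely close for $h_2$.

\begin{lemma}\label{lem:killing}
For all large $\nu$ and all $x,y\in V_0$, $\ h_1(x,y)\,\big(1-h_2(x,y)^2\big)\le67\,\delta$.
\end{lemma}

\begin{proof}
Write $h_1=h_1(x,y)$ and $h=h_2(x,y)$. If $1-h^2<2\theta$ there is nothing to prove, so assume $1-h^2\ge2\theta$.

Let $\lambda=1/(4B_1)$, so that the killing is weak for the first damping ($\lambda B_1=1/4$) and strong for the second ($\kappa:=\lambda B_2=1/(4\delta)$). Let $\Lambda$ be the diagonal matrix with entries $\lambda(\pi_x(u)+\pi_y(u))$, let $\Delta=(1+\Lambda)^{-1}$ and $q_k^\Lambda=\Delta(Q\Delta)^k$. This is the kernel of the walk that survives each visit to $u$, at times $0,\dots,k$, with probability $1/(1+\Lambda(u,u))$; in particular $0\le q_k^\Lambda\le q_k$. For the formal power series $A=\sum_kz^kq_k$ and $A^\Lambda=\sum_kz^kq_k^\Lambda$ we have $(1-zQ)A=1$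 and $A^\Lambda(\Delta^{-1}-zQ)=\sum_kz^k(\Delta Q)^k-\sum_kz^{k+1}(\Delta Q)^{k+1}=1$. Hence $A=A^\Lambda(1+\Lambda-zQ)A=A^\Lambda+A^\Lambda\Lambda A$, that is,
\begin{equation}\label{eq:resolvent}
q_k=q_k^\Lambda+\sum_{i+j=k}q_i^\Lambda\,\Lambda\,q_j.
\end{equation}
Let $\Phi_\iota=\sum_{K\le k\le N}z_\iota^k\,\pi_xq_k^\Lambda\pi_y$. Since $z_1<z_2$, we have $\Phi_1\le\Phi_2$.

\emph{Lower bound for $\Phi_1$.} By \eqref{eq:resolvent}, $q_k^\Lambda\ge q_k-\sum_{i+j=k}q_i\Lambda q_j$, so, by the symmetry of $\Gamma_1^N$,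
\[
\Phi_1\ge\pi_xg_1\pi_y-\lambda\sum_{p\in\{x,y\}}\sum_u\pi_p(u)\,(\Gamma_1^N\pi_x)(u)\,(\Gamma_1^N\pi_y)(u).
\]
For $u\in C_p$, Lemma~\ref{lem:clouds}(b) bounds the factor belonging to $p$ by $B_1(1+\theta)$ and the other factor by $B_1(h_1+2\theta)$. With Lemma~\ref{lem:clouds}(a),
\[
\Phi_1\ge B_1(h_1-\theta)-\tfrac12B_1(1+\theta)(h_1+2\theta)=B_1\big(\tfrac12h_1-2\theta-\tfrac12\theta h_1-\theta^2\big)\ge B_1\big(\tfrac12h_1-3\theta\big).
\]

\emph{Upper bound for $\Phi_2$.} Let $\Gamma^\Lambda=\sum_{0\le k\le N'}z_2^kq_k^\Lambda$, $\gamma_{xx}=\pi_x\Gamma^\Lambda\pi_x/B_2$ and $\gamma_{xy}=\pi_x\Gamma^\Lambda\pi_y/B_2$. By Lemma~\ref{lem:damping}(b), $\Phi_2\le B_2(\gamma_{xy}+\theta)$. The resolvent identity of the model is replaced by two inequalities. Multiply \eqref{eq:resolvent} by $z_2^k$. Summing over $k\le N$ and keeping only $i,j\le N'$ gives the first of the following entrywise inequalities; summing over $k\le N'$ and enlarging the range to all $i,j\le N'$ gives the second: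
\[
\Gamma_2^N\ge\Gamma^\Lambda+\Gamma^\Lambda\Lambda\Gamma_2^{N'},\qquad\Gamma_2^{N'}\le\Gamma^\Lambda+\Gamma^\Lambda\Lambda\Gamma_2^{N'}.
\]
For $p'\in\{x,y\}$,
\[
\pi_x\Gamma^\Lambda\Lambda\Gamma_2^{N'}\pi_{p'}=\lambda\sum_{p\in\{x,y\}}\sum_u(\pi_x\Gamma^\Lambda)(u)\,\pi_p(u)\,(\Gamma_2^{N'}\pi_{p'})(u).
\]
Take the first inequality between $\pi_x$ and $\pi_y$, with Lemma~\ref{lem:clouds}(b) on the left and (c) on the right; take the second between $\pi_x$ and $\pi_x$, with (c) on the left and (b) on the right. After division by $B_2$,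
\begin{align}
h+2\theta&\ \ge\ \gamma_{xy}+\kappa\big[\gamma_{xx}(h-2\theta)^++\gamma_{xy}(1-2\theta)\big],\label{eq:off}\\
1-2\theta&\ \le\ \gamma_{xx}+\kappa\big[\gamma_{xx}(1+\theta)+\gamma_{xy}(h+2\theta)\big].\label{eq:diag}
\end{align}
We claim that $\gamma_{xy}\le33\delta^2/(1-h^2)$. If $h\le2\theta$, then \eqref{eq:off} gives $\gamma_{xy}\le4\theta/(\kappa(1-2\theta))\le20\theta\delta\le33\delta^2$. Let $h>2\theta$ and put $\kappa'=1+\kappa(1+\theta)$. By \eqref{eq:diag}, $\kappa'\gamma_{xx}\ge1-2\theta-\kappa\gamma_{xy}(h+2\theta)$. Multiplying \eqref{eq:off} by $\kappa'$ and inserting this bound,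
\[
\gamma_{xy}\big[(1+\kappa(1-2\theta))\kappa'-\kappa^2(h^2-4\theta^2)\big]\le(h+2\theta)\kappa'-\kappa(h-2\theta)(1-2\theta).
\]
The right side equals $h+2\theta+\kappa(3\theta h+4\theta-2\theta^2)\le1+2\theta+7\theta\kappa$. The bracket on the left is at least
\[
\kappa^2\big[(1-2\theta)(1+\theta)-h^2+4\theta^2\big]\ge\kappa^2(1-h^2-\theta)\ge\tfrac12\kappa^2(1-h^2).
\]
With $1/\kappa=4\delta$ this gives $\gamma_{xy}(1-h^2)\le32\delta^2(1+2\theta)+56\theta\delta\le33\delta^2$, as claimed.

\emph{Conclusion.} Dividing $\Phi_1\le\Phi_2$ by $B_2$ gives $\delta(\frac12h_1-3\theta)\le33\delta^2/(1-h^2)+\theta$. Hence $h_1\le66\delta/(1-h^2)+6\theta+2\theta/\delta$, and $6\theta+2\theta/\delta\le\delta\le\delta/(1-h^2)$.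
\end{proof}

\subsection{Recentering along the walk}

Lemma~\ref{lem:killing} controls $h_2(a,x)$ only while $h_1(a,x)$ is not small. So we follow the walk, and move the base point $a$ to the current position whenever $h_1(a,\cdot)$ drops below $1/2$. Since $h_1(a,\cdot)$ is an approximate eigenfunction with eigenvalue at least $e^{-\sigma}$, each drop typically takes time of order $1/\sigma$, and only boundedly many occur before time $1/\sigma$.

Let $(Y_l)_{l\ge0}$ be the Markov chain with kernel $Q$ started at $o$. Put $\tau_0=0$ and $\tau_{i+1}=\inf\{l>\tau_i:h_1(Y_{\tau_i},Y_l)<\frac12\}$, with $\tau_{i+1}=\infty$ if there is no such $l$ or if $\tau_i=\infty$.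

\begin{lemma}\label{lem:slow}
For large $\nu$, $\ \mathbb P[\tau_{40}\le1/\sigma]<0.01$.
\end{lemma}

\begin{proof}
For all $a,x$, by (Q3) and Lemma~\ref{lem:window}(a),
\[
z_1\sum_yQ(x,y)h_1(a,y)-h_1(a,x)=\frac{z_1^{N+1}q_{N+1}(x,a)-z_1^Kq_K(x,a)}{B_1}\ge-\frac{b_K}{B_1}.
\]
Start the chain at $a$, let $\tau$ be the first $l\ge1$ with $h_1(a,Y_l)<\frac12$, let $n=\lfloor1/(6\sigma)\rfloor$ and $p=\mathbb P_a[\tau\le n]$. For $l\le n$ we have $z_1^l\le e^{\sigma l}\le e^{1/6}$. Summing the expected increments of $z_1^lh_1(a,Y_l)$ over $l<\tau\wedge n$, and then using $h_1<\frac12$ on $\{\tau\le n\}$ and $h_1\le1$ elsewhere,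
\[
1-\frac{e^{1/6}}{6\sigma}\,\frac{b_K}{B_1}\ \le\ \mathbb E_a\big[z_1^{\tau\wedge n}h_1(a,Y_{\tau\wedge n})\big]\ \le\ e^{1/6}\Big(1-\frac p2\Big).
\]
Since $b_K/\sigma=Kb_K/(\sigma K)\to0$, we get $p\le2(1-e^{-1/6})+o(1)\le\frac13+o(1)$, so $p\le\frac12$ for large $\nu$, uniformly in $a$. As $6\sigma\tau>1$ on $\{\tau>n\}$, it follows that $\mathbb E_a[e^{-6\sigma\tau}]\le p+(1-p)e^{-1}\le\frac12(1+e^{-1})<0.7$. By the strong Markov property at $\tau_i$, $\mathbb E[e^{-6\sigma\tau_{i+1}}]\le0.7\,\mathbb E[e^{-6\sigma\tau_i}]$, where $e^{-\infty}=0$. Markov's inequality gives $\mathbb P[\tau_{40}\le1/\sigma]\le e^6\,0.7^{40}<404\cdot2^{-20}<0.01$.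
\end{proof}

Next, between recenterings $\psi^{(2)}$ moves little. Let $\tau_i\le l\le\tau_{i+1}$ with $l<\infty$. If $l<\tau_{i+1}$, then $h_1(Y_{\tau_i},Y_l)\ge\frac12$. If $l=\tau_{i+1}$, then $h_1(Y_{\tau_i},Y_{l-1})\ge\frac12$, and $Y_{l-1},Y_l$ are neighbors, so \eqref{eq:embed} and Lemma~\ref{lem:neighbors} give $h_1(Y_{\tau_i},Y_l)\ge\frac12-o(1)\ge\frac13$. In both cases Lemma~\ref{lem:killing} yields $1-h_2(Y_{\tau_i},Y_l)^2\le201\delta$, and since $1-h_2\le1-h_2^2$ for $h_2\in[0,1]$,
\begin{equation}\label{eq:move}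
\big\|\psi^{(2)}_{Y_{\tau_i}}-\psi^{(2)}_{Y_l}\big\|^2\le402\,\delta.
\end{equation}

Now let $l=\lfloor1/\sigma\rfloor$. On $\{\tau_{40}>l\}$ let $i\le39$ be the largest index with $\tau_i\le l$. Applying \eqref{eq:move} along $Y_{\tau_0},Y_{\tau_1},\dots,Y_{\tau_i},Y_l$ gives $\|\psi_o^{(2)}-\psi_{Y_l}^{(2)}\|\le40\sqrt{402\delta}<0.081$, so $h_2(o,Y_l)\ge1-\frac12(0.081)^2\ge0.99$. With Lemma~\ref{lem:slow}, $\mathbb E[h_2(o,Y_l)]\ge0.99\cdot0.99\ge0.98$ for large $\nu$. On the other hand $\sigma l\to1$ and $w_2l\le w_2/\sigma\to0$, so $z_2^l\to e$, and Lemma~\ref{lem:damping}(d), which is uniform over $l\le1/\sigma$, gives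
\[
\mathbb E[h_2(o,Y_l)]=\frac{z_2^{-l}\,g_2^{[l]}(o,o)}{B_2}\longrightarrow e^{-1}.
\]
This is a contradiction, so \eqref{eq:Sprime} holds when $\rho=1$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Part (i) was proved in Section~\ref{sec:ratio}. Sections~\ref{sec:nonamen} and~\ref{sec:amen} prove \eqref{eq:Sprime}, which gives \eqref{eq:S} by Lemma~\ref{lem:even}; the equivalent form in (ii) was derived at the start of Section~\ref{sec:renewal}. Parts (iii) and (iv) follow from Proposition~\ref{prop:renewal}.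
\end{proof}

\begin{thebibliography}{9}
\bibitem{Tang} Pengfei Tang, \emph{Return probabilities on nonunimodular transitive graphs}, arXiv:2106.03174 (2021).
\end{thebibliography}
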